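\title{The Wendel formula for sparse random vectors and its sharp threshold}

\begin{abstract}
Let $X_1,\dots,X_n$ be independent random vectors in $\mathbb R^d$, $n>d$, whose coordinates are independent copies of a symmetric random variable $\eta$, and let $\mu=\mathbb P\{\eta\ne0\}$. We compare the probability that the convex hull of the $X_i$ misses the origin with the value $2^{-n+1}\sum_{k<d}\binom{n-1}{k}$ that it takes for vectors in general position. We show that the difference is at most $C(d^{-1/4}+de^{-\mu d})$ for all $n>d$ and all symmetric laws, and that it tends to zero uniformly in $n$ if and only if $\mu d-\log d\to\infty$. In particular the formula holds asymptotically for $\eta=b\xi$ with $\xi$ subgaussian, $b$ Bernoulli($p$) and $pd/\log d\to\infty$, which answers a question of Tikhomirov. The proof rewrites the probability in terms of linear dependencies in a random subfamily of the $X_i$ and then studies kernels of sparse random matrices.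
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\eta$ be a symmetric real random variable, that is, $\eta$ and $-\eta$ have the same law. Let $X_1,X_2,\dots$ be independent random vectors in $\mathbb R^d$ whose coordinates are independent copies of $\eta$. For $n>d\ge1$ put
\[
P_{n,d}=\mathbb P\big\{0\notin\operatorname{conv}\{X_1,\dots,X_n\}\big\},\qquad
W_{n,d}=2^{-n+1}\sum_{k=0}^{d-1}\binom{n-1}{k}.
\]
If any $d$ of the vectors are almost surely linearly independent, then $P_{n,d}=W_{n,d}$, whatever the law of $\eta$. This is the Wendel formula; it will come out of the counting argument of Section~\ref{sec:good}. The number $W_{n,d}$ is the probability of at most $d-1$ heads in $n-1$ tosses of a fair coin. It equals $1-2^{-d}$ for $n=d+1$ and $\frac12$ for $n=2d$, and it is exponentially small for $n\ge3d$.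

When $\eta$ has atoms, the vectors are linearly dependent with positive probability and the formula is no longer exact. Say that $\xi$ has \emph{subgaussian moment at most $K$} if $\mathbb E e^{\xi^2/K^2}\le2$ or, in the other usual normalization, $\|\xi\|_{L_q}\le K\sqrt q$ for all $q\ge1$; either reading is allowed below. In the dense case the following is known: for every $K\ge1$ there is $c>0$ depending only on $K$ such that $0\le W_{n,d}-P_{n,d}\le2e^{-cd}$ whenever $\eta$ is symmetric with unit variance and subgaussian moment at most $K$. The sparse case is the subject of the following problem, posed in \cite{Tik}. Let $\xi$ be symmetric with unit variance and subgaussian moment at most $K$, let $b$ be independent of $\xi$ with $\mathbb P\{b=1\}=p$ and $\mathbb P\{b=0\}=1-p$, and let $\eta=b\xi$. \emph{If $pd/\log d\to\infty$ as $d\to\infty$, is it true that}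
\begin{equation}\label{eq:question}
P_{n,d}=W_{n,d}-o(1),
\end{equation}
\emph{uniformly over $n>d$ and over such $\xi$?}

To see why $\log d/d$ is the scale to look at, put
\[
\mu=\mathbb P\{\eta\ne0\}.
\]
If one $X_i$ is the zero vector, the origin is in the hull. In dimension one this is the only correction: the origin is missed exactly when all $X_i$ are positive or all are negative, so $P_{n,1}=2(\mu/2)^n=\mu^nW_{n,1}$. In dimension $d$ the expected number of zero vectors among $X_1,\dots,X_{d+1}$ is $(d+1)(1-\mu)^d$, which for $\mu$ of order $\log d/d$ is about $de^{-\mu d}$. Since $W_{d+1,d}$ is close to $1$, formula \eqref{eq:question} cannot hold unless $\mu d-\log d\to\infty$. The optimistic guess is that zero vectors are the only serious obstruction. Our results confirm it.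

\begin{theorem}\label{thm:one}
There is an absolute constant $C$ such that for every symmetric $\eta$ with $\mu d\ge8\log(2d)$ and every $n>d$,
\[
0\le W_{n,d}-P_{n,d}\le C\big(d^{-1/2}+d\,e^{-\mu d/2000}\big).
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
If $pd/\log d\to\infty$, then \eqref{eq:question} holds uniformly over $n>d$ and over symmetric $\xi$ of unit variance with subgaussian moment at most $K$.
\end{corollary}

\begin{proof}
We have $\mathbb E\xi^4\le16K^4$: in the first normalization $e^t\ge1+t^2/2$ for $t\ge0$ gives $\mathbb E\xi^4\le2K^4$, and in the second $\|\xi\|_{L_4}\le2K$. By the Cauchy--Schwarz inequality, $1=(\mathbb E\,\xi^2\mathbf 1_{\xi\ne0})^2\le\mathbb E\xi^4\;\mathbb P\{\xi\ne0\}$. Hence $\mu=p\,\mathbb P\{\xi\ne0\}\ge p/(16K^4)$, so $\mu d/\log d\to\infty$ uniformly in $\xi$. Theorem~\ref{thm:one} applies for large $d$ and its right side tends to $0$.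
\end{proof}

This is the only use of the moment assumptions: they keep $\xi$ from adding sparsity of its own. The second theorem goes down to the threshold.

\begin{theorem}\label{thm:two}
\begin{enumerate}
\item[(a)] There is an absolute constant $C$ such that for every symmetric $\eta$ and all $n>d\ge1$,
\[
0\le W_{n,d}-P_{n,d}\le C\big(d^{-1/4}+d\,e^{-\mu d}\big).
\]
\item[(b)] $W_{d+1,d}-P_{d+1,d}\ge1-\exp\big(-(d+1)(1-\mu)^d\big)-2^{-d}$.
\item[(c)] For any sequence of symmetric laws $\eta_d$ with $\mu_d=\mathbb P\{\eta_d\ne0\}$,
\[
\sup_{n>d}|P_{n,d}-W_{n,d}|\to0\quad\Longleftrightarrow\quad\mu_dd-\log d\to\infty .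
\]
In particular, if $\eta=b\xi$ and $\mathbb P\{\xi=0\}=0$, then \eqref{eq:question} holds uniformly in $n>d$ if and only if $pd-\log d\to\infty$, and it fails for $p\le(1-\kappa)\log d/d$ with a fixed $\kappa>0$.
\end{enumerate}
\end{theorem}

Symmetry cannot be dropped: if $\eta>0$ almost surely, then $P_{2d,d}=1$ while $W_{2d,d}=\frac12$.

The proof has two parts. Section~\ref{sec:good} bounds $W_{n,d}-P_{n,d}$ by the probabilities that $X_{m+1}$ lies in the span of $X_1,\dots,X_m$, averaged with binomial weights, none of which exceeds $d^{-1/2}$. Because of this averaging we never have to show that a square sparse matrix is invertible: the values of $m$ closest to $d$ may be given up. Sections~\ref{sec:tools} and~\ref{sec:one} bound these probabilities well enough for Theorem~\ref{thm:one}. Section~\ref{sec:threshold} contains the short proofs of parts (b) and (c) of Theorem~\ref{thm:two}, and Section~\ref{sec:two} proves part (a).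

\subsection*{Notation and textbook facts}
We write $[N]=\{1,\dots,N\}$, $\operatorname{supp}x=\{i:x_i\ne0\}$, $\binom N{\le k}=\sum_{i\le k}\binom Ni$ and $H(\delta)=-\delta\log\delta-(1-\delta)\log(1-\delta)$. The span of the empty family is $\{0\}$. The following facts are used.
\begin{enumerate}
\item[(F1)] \emph{Hoeffding and Chernoff bounds.} If $Y\sim\mathrm{Bin}(N,\frac12)$, then $\mathbb P\{Y\le N/2-t\}\le e^{-2t^2/N}$ for $t\ge0$. If $L\sim\mathrm{Bin}(k,\mu)$, then $\mathbb P\{L\le k\mu/2\}\le e^{-k\mu/8}$.
\item[(F2)] \emph{Binomial coefficients.} $\binom Nl\le(eN/l)^l$, and $\binom N{\le\delta N}\le e^{NH(\delta)}$ for $\delta\le\frac12$. Also $2^{-N}\binom Nl\le N^{-1/2}$ for $N\ge1$ and all $l$: indeed $4^{-j}\binom{2j}j=\prod_{i\le j}\frac{2i-1}{2i}\le\prod_{i\le j}\big(\frac{2i-1}{2i+1}\big)^{1/2}=(2j+1)^{-1/2}$, and $2^{-2j+1}\binom{2j-1}{j}=4^{-j}\binom{2j}j$.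
\item[(F3)] \emph{Erd\H{o}s--Littlewood--Offord bound.} If $c_1,\dots,c_L$ are nonzero reals and $\epsilon_1,\dots,\epsilon_L$ are independent uniform signs, then $\mathbb P\{\sum_i\epsilon_ic_i=a\}\le2^{-L}\binom L{\lfloor L/2\rfloor}$ for every $a$. (Take $c_i>0$; the sets $\{i:\epsilon_i=1\}$ giving the sum $a$ form an antichain, and Sperner's theorem applies.)
\item[(F4)] $(1-\mu)^{k-1}\ge1-k\mu$ for $k\ge1$, and $\sqrt x\,e^{-x/8}\le2e^{-1/2}<1.22$ for $x>0$.
\end{enumerate}
When we condition on some rows of a random matrix and choose a vector or a subspace depending on them, we bound a conditional probability for each fixed value of these rows and integrate; no measurable choice is needed.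

\section{From the convex hull to linear dependencies}\label{sec:good}

The origin lies outside $\operatorname{conv}\{y_1,\dots,y_n\}$ if and only if some $x$ has $\langle y_i,x\rangle>0$ for all $i$; for the nontrivial direction take $x$ to be the point of the hull nearest to the origin. For vectors $y_1,\dots,y_n$ in a Euclidean space $E$, say that a sign pattern $\epsilon\in\{\pm1\}^n$ is \emph{realized} if some $x\in E$ has $\epsilon_i\langle y_i,x\rangle>0$ for all $i$, and let $r(y)$ be the number of realized patterns. Let $\epsilon_1,\dots,\epsilon_n$ be uniform signs, independent of each other and of the $X_i$. Since $\eta$ is symmetric, $(\epsilon_iX_i)_i$ has the same law as $(X_i)_i$, and therefore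
\begin{equation}\label{eq:avg}
P_{n,d}=\mathbb E\,2^{-n}r(X_1,\dots,X_n).
\end{equation}
So we must count realized patterns for vectors that need not be in general position. The count obeys a recursion in which the last vector is either deleted or projected out. Unfolding it from $y_n$ down to $y_1$, we record the set $S$ of indices at which we projected; a branch contributes nothing when the vector $y_j$ whose turn it is has become zero, that is, when it lies in the span of the vectors projected out before. This leads to the following definition. A set $S\subset[n]$ is \emph{good} for $y_1,\dots,y_n$ if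
\[
y_j\notin\operatorname{span}\{y_s:s\in S,\ s>j\}\qquad\text{for all }j\in[n].
\]
The condition is imposed on all $j$, whether in $S$ or not.

\begin{lemma}\label{lem:good}
The number $r(y)$ equals the number $N(y)$ of good sets.
\end{lemma}

\begin{proof}
We use induction on $n$, for all $E$ at once. For $n=0$ both numbers are $1$. If $y_n=0$, both are $0$. Let $y_n\ne0$ and let $\bar y_i$ be the orthogonal projection of $y_i$ to $y_n^\perp$.

The condition for $j=n$ holds for every $S$. So the good sets not containing $n$ are the good sets of $(y_i)_{i<n}$. For $S=S'\cup\{n\}$ and $j<n$, the vector $y_j$ lies in the span of $y_n$ and $\{y_s:s\in S',s>j\}$ if and only if $\bar y_j$ lies in the span of $\{\bar y_s:s\in S',s>j\}$. Hence $N(y)=N(y_1,\dots,y_{n-1})+N(\bar y_1,\dots,\bar y_{n-1})$.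

Take a pattern realized by $(y_i)_{i<n}$, and let $R$ be the set of $x\in E$ realizing it; $R$ is nonempty, open and convex. Being open, $R$ is not contained in the hyperplane $y_n^\perp$, so the pattern extends to at least one sign of $\langle y_n,x\rangle$. If it extends to both, then $R$ meets $y_n^\perp$ by convexity; if $R$ meets $y_n^\perp$, then it extends to both by openness. For $x\in y_n^\perp$ we have $\langle y_i,x\rangle=\langle\bar y_i,x\rangle$, so $R$ meets $y_n^\perp$ exactly when the pattern is realized by $(\bar y_i)_{i<n}$ in $y_n^\perp$. Thus $r$ satisfies the same recursion as $N$.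
\end{proof}

From now on $S$ is a uniform random subset of $[n]$, independent of the $X_i$. By \eqref{eq:avg} and Lemma~\ref{lem:good}, $P_{n,d}=\mathbb P\{S\text{ is good for }X_1,\dots,X_n\}$. Call a set \emph{admissible} if it has at most $d-1$ elements, or has $d$ elements and contains $1$. A good set is admissible: it indexes linearly independent vectors (use the condition for $j\in S$), so $|S|\le d$, and if $|S|=d$ and $1\notin S$, the condition for $j=1$ fails because the span is $\mathbb R^d$. By Pascal's rule the number of admissible sets is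
\[
\binom n{\le d-1}+\binom{n-1}{d-1}=\binom{n-1}{\le d-1}+\binom{n-1}{\le d-2}+\binom{n-1}{d-1}=2^nW_{n,d}.
\]
Therefore
\begin{equation}\label{eq:diff}
W_{n,d}-P_{n,d}=\mathbb P\{S\text{ is admissible and not good}\}\ge0 .
\end{equation}
An admissible set has at most $d-1$ elements above any $j\in[n]$, so in general position it is good; this is the Wendel formula. Formula \eqref{eq:diff} also gives the lower bounds in Theorems~\ref{thm:one} and~\ref{thm:two}(a).

\begin{example}\label{ex:small}
Let $d=2$, $n=3$ and $\eta=\pm1$. The admissible sets are $\emptyset$, $\{1\}$, $\{2\}$, $\{3\}$, $\{1,2\}$, $\{1,3\}$, in agreement with $W_{3,2}=\frac68$. Each $X_i$ lies on one of the two diagonals of the plane, with probability $\frac12$ each. The sets $\emptyset$ and $\{1\}$ are always good. The sets $\{2\}$ and $\{1,2\}$ are good when $X_1$ is not parallel to $X_2$, which has probability $\frac12$. The sets $\{3\}$ and $\{1,3\}$ are good when neither $X_1$ nor $X_2$ is parallel to $X_3$, which has probability $\frac14$. So $P_{3,2}=\frac18(1+1+\frac12+\frac12+\frac14+\frac14)=\frac7{16}$.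 A direct count agrees: the lines $X_i^\perp$ cut the plane into $2$ regions if they all coincide (probability $\frac14$) and into $4$ otherwise, and $\frac18(\frac14\cdot2+\frac34\cdot4)=\frac7{16}$.
\end{example}

In the example each way of failing is an event ``one vector lies in the span of $m$ others''. So define
\[
q_m=\mathbb P\{X_{m+1}\in\operatorname{span}(X_1,\dots,X_m)\},\qquad Q_s=\sum_{m=0}^sq_m .
\]
Adding $X_{m+1}$ raises the rank by one unless it lies in the span of its predecessors, so
\begin{equation}\label{eq:Q}
Q_s=\mathbb E\big[s+1-\operatorname{rank}(X_1,\dots,X_{s+1})\big].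
\end{equation}

\begin{proposition}\label{prop:red}
If $n\ge3d$, then $W_{n,d}-P_{n,d}\le e^{-d/6}$. If $d<n<3d$, then $\mathbb P\{|S|=s\}\le d^{-1/2}$ for all $s$, and
\[
W_{n,d}-P_{n,d}\le e^{-d/8}+\frac1{2\sqrt d}+12\sum_{d/4\le s\le d-1}\mathbb P\{|S|=s\}\min(1,Q_s).
\]
\end{proposition}

\begin{proof}
The quantity $W_{n,d}=\mathbb P\{\mathrm{Bin}(n-1,\frac12)\le d-1\}$ is nonincreasing in $n$. For $n=3d$ the mean exceeds $d-1$ by $(d+1)/2$, so (F1) gives $W_{3d,d}\le\exp\big(-\frac{(d+1)^2}{2(3d-1)}\big)\le e^{-d/6}$.

Let $d<n<3d$. By (F2), $\mathbb P\{|S|=s\}\le n^{-1/2}\le d^{-1/2}$. In \eqref{eq:diff} we give up the sets with $|S|<d/4$, which have probability at most $\mathbb P\{|S|\le n/4\}\le e^{-n/8}\le e^{-d/8}$ by (F1), and the admissible sets with $|S|=d$, which have probability $2^{-n}\binom{n-1}{d-1}\le\frac1{2\sqrt{n-1}}\le\frac1{2\sqrt d}$ by (F2).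

Let $d/4\le s\le d-1$. For a fixed set $S$ with $|S|=s$ let $\nu_m(S)$ be the number of $j\in[n]$ with exactly $m$ elements of $S$ above $j$. The condition for such a $j$ fails with probability $q_m$, so $S$ is not good with probability at most $\sum_{m=0}^s\nu_m(S)q_m$. Write $S=\{a_1<\dots<a_s\}$, $a_0=0$, $a_{s+1}=n+1$. The indices $j$ counted by $\nu_m(S)$ satisfy $a_{s-m}\le j<a_{s-m+1}$, so $\nu_m(S)$ is at most the gap $a_{s-m+1}-a_{s-m}$. Given $|S|=s$, the vector of the $s+1$ gaps is uniform among vectors of positive integers with sum $n+1$. This law is invariant under permutations, so each gap has mean $\frac{n+1}{s+1}\le\frac{3d}{d/4}=12$. Hence $\mathbb P\{S\text{ not good}\mid|S|=s\}\le\min(1,12Q_s)\le12\min(1,Q_s)$.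
\end{proof}

\section{Kernels with a given support, and spread subspaces}\label{sec:tools}

The event defining $q_m$ says that $X_{m+1}$ is orthogonal to $Z=\operatorname{span}(X_1,\dots,X_m)^\perp$. A sparse vector is easily orthogonal to a vector with few nonzero coordinates, since the two supports may be disjoint. So we need two kinds of tools: bounds on the probability that a kernel contains a vector of small support, and bounds on the probability of being orthogonal to a subspace without such vectors. In this section $\mu>0$, and $\eta_1,\eta_2,\dots$ are independent copies of $\eta$.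

For $k\ge1$ let
\[
\rho_k=\sup\mathbb P\Big\{\sum_{i=1}^k\eta_iz_i=a\Big\},
\]
the supremum over $a\in\mathbb R$ and nonzero reals $z_1,\dots,z_k$. A random vector with independent coordinates distributed as $\eta$ is orthogonal to a fixed vector of support size $k$ with probability at most $\rho_k$. Conditioning on $\eta_{k+1}$ shows that $\rho_{k+1}\le\rho_k$.

\begin{lemma}\label{lem:rho}
(i) $\rho_k\le\max\{\frac12,\,1-j\mu(1-\mu)^{j-1}\}$ for $1\le j\le k$.\quad (ii) $\rho_k\le3/\sqrt{k\mu}$.
\end{lemma}

\begin{proof}
(i) By monotonicity we may take $k=j$. If $a\ne0$, the values $a$ and $-a$ are equally likely by symmetry, so each has probability at most $\frac12$. If $a=0$, the sum is nonzero whenever exactly one $\eta_i$ is nonzero, which has probability $j\mu(1-\mu)^{j-1}$.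

(ii) Let $L\sim\mathrm{Bin}(k,\mu)$ be the number of nonzero $\eta_i$. Given all $|\eta_i|$, the signs of the nonzero $\eta_i$ are independent and uniform, so by (F3) and (F2) the conditional probability is at most $L^{-1/2}$ when $L\ge1$. By (F1) and (F4), $\mathbb P\{L\le k\mu/2\}\le e^{-k\mu/8}\le1.22/\sqrt{k\mu}$, and otherwise $L^{-1/2}\le\sqrt2/\sqrt{k\mu}$.
\end{proof}

The next lemma gives two bounds for a kernel vector with prescribed support $K$. The first serves when $|K|\mu$ is small, so that a row usually misses $K$; the second when $\rho_{|K|}$ is bounded away from $1$.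

\begin{lemma}\label{lem:FK}
Let $G$ be an $N\times D$ matrix with independent entries distributed as $\eta$, let $K\subset[D]$ with $|K|=k\ge1$, and let $F_K$ be the event that some $x\in\ker G$ has $\operatorname{supp}x=K$. Then
\[
\text{(a)}\ \ \mathbb P(F_K)\le\big(1-k\mu(1-\mu)^{k-1}\big)^N,\qquad
\text{(b)}\ \ \mathbb P(F_K)\le\sum_{i=0}^{\min(k-1,N)}\binom Ni\rho_k^{\,N-i}.
\]
\end{lemma}

\begin{proof}
(a) A row with exactly one nonzero entry in the columns of $K$ is not orthogonal to a vector with support $K$. So on $F_K$ none of the $N$ independent rows is of this kind.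

(b) The difficulty is that $x$ depends on all rows. Let $G_K$ be the submatrix of the columns in $K$, and $G_{I,K}$ its submatrix of the rows in $I\subset[N]$. On $F_K$ the rank $i$ of $G_K$ is at most $k-1$. Choose a set $I$ of $i$ rows forming a basis of its row space. Then $\ker G_{I,K}=\ker G_K$, and this space contains a vector with no zero coordinate. Now fix $I$ and condition on the rows in $I$. If $\ker G_{I,K}$ contains a vector with no zero coordinate, fix one; the event $\ker G_{I,K}=\ker G_K$ forces the $N-i$ remaining rows to annihilate it, which has probability at most $\rho_k^{N-i}$. Sum over $I$.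
\end{proof}

Call a subspace $Z\subset\mathbb R^D$ \emph{$\sigma$-spread} if every nonzero vector of $Z$ has at least $\sigma$ nonzero coordinates. Let $z^{(1)},\dots,z^{(r)}$ be a basis of $Z$, $r\ge1$, and put $v_i=(z^{(1)}_i,\dots,z^{(r)}_i)\in\mathbb R^r$ for $i\in[D]$. A vector $Y\in\mathbb R^D$ is orthogonal to $Z$ if and only if $\sum_iY_iv_i=0$. If $Z$ is $\sigma$-spread, then
\begin{equation}\label{eq:spread}
\#\{i:v_i\notin V\}\ge\sigma\qquad\text{for every proper subspace }V\subsetneq\mathbb R^r .
\end{equation}
Indeed, take $y\ne0$ orthogonal to $V$. The vector $\sum_ly_lz^{(l)}\in Z\setminus\{0\}$ has coordinates $\langle y,v_i\rangle$; at least $\sigma$ of them are nonzero, and the corresponding $v_i$ lie outside $V$.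

\begin{lemma}\label{lem:spread}
Let $0<\delta\le1$, let $Z\subset\mathbb R^d$ be $\delta d$-spread with $\dim Z\ge r\ge1$, and let $X\in\mathbb R^d$ have independent coordinates distributed as $\eta$. Then $\mathbb P\{X\perp Z\}\le2^{-r}+e^{-\delta\mu d/2}$.
\end{lemma}

\begin{proof}
Passing to a subspace we may assume $\dim Z=r$. In this proof $X_i$ denotes the $i$-th coordinate of $X$. Let $B=\operatorname{supp}X$. Given $B$, the variables $X_i$, $i\in B$, are independent, symmetric and nonzero, so their atoms have mass at most $\frac12$. Let $(v_i)_{i\in B'}$ be a basis of $\operatorname{span}(v_i)_{i\in B}$ with $B'\subset B$. Once the $X_i$, $i\in B\setminus B'$, are fixed, at most one value of $(X_i)_{i\in B'}$ solves $\sum_iX_iv_i=0$. Hence $\mathbb P\{X\perp Z\mid B\}\le2^{-\operatorname{rank}(v_i:\,i\in B)}$.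

It remains to see that this rank is usually large. Given $|B|=L$, we generate $B$ by drawing $L$ indices uniformly without replacement. Let $R_k$ be the rank of the first $k$ vectors drawn. If $R_k<r$, then by \eqref{eq:spread} at least $\delta d$ indices have $v_i$ outside the current span, and none of them has been drawn. So $R_{k+1}=R_k+1$ with conditional probability at least $\delta$, and
\[
\mathbb E\big[2^{-R_{k+1}}\mathbf 1_{R_{k+1}<r}\big]\le\mathbb E\big[2^{-R_{k+1}}\mathbf 1_{R_k<r}\big]\le\Big(1-\frac\delta2\Big)\mathbb E\big[2^{-R_k}\mathbf 1_{R_k<r}\big].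
\]
Since $R_0=0<r$, we get $\mathbb E[2^{-R_L}\mid L]\le2^{-r}+(1-\delta/2)^L$. Finally $L\sim\mathrm{Bin}(d,\mu)$, so $\mathbb E(1-\delta/2)^L=(1-\mu\delta/2)^d\le e^{-\delta\mu d/2}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:one}}\label{sec:one}

\begin{proposition}\label{prop:q}
If $\mu d\ge8\log(2d)$, then $q_m\le2^{-(d-m)}+3e^{-\mu d/2000}$ for $0\le m\le d-1$.
\end{proposition}

\begin{proof}
\emph{The case $m\le d/2$.} Here the span has small dimension and its position does not matter. Let $V\subset\mathbb R^d$ have dimension $m'\le m$. Some $m'$ coordinates of a vector of $V$ determine the other $d-m'$. The atom of $\eta$ at $0$ has mass $1-\mu$ and, by symmetry, any other atom has mass at most $\mu/2$; both are at most $1-\mu/2$. Conditioning on $X_1,\dots,X_m$ and on those $m'$ coordinates of $X_{m+1}$ gives $q_m\le(1-\mu/2)^{d-m}\le e^{-\mu d/4}$.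

\emph{The case $m>d/2$.} Let $G$ be the $m\times d$ matrix with rows $X_1,\dots,X_m$, so that $Z=\ker G$ is the orthogonal complement of their span and $\dim Z\ge d-m$. Let $\delta=10^{-3}$. We bound the probability that $Z$ contains a vector with support of size $k$, $1\le k\le\delta d$, and we switch from part (a) to part (b) of Lemma~\ref{lem:FK} at $k_0=\lceil1/(4\mu)\rceil$.

Let $k<k_0$. Then $k\mu<\frac14$, so $(1-\mu)^{k-1}\ge\frac34$, and Lemma~\ref{lem:FK}(a) gives $\mathbb P(F_K)\le e^{-3k\mu m/4}\le e^{-3k\mu d/8}$. There are at most $d^k$ sets $K$. Put $\theta=de^{-3\mu d/8}$. The hypothesis says $de^{-\mu d/8}\le\frac12$, so $\theta\le\frac12e^{-\mu d/4}$, and the total over $k<k_0$ is at most $\sum_{k\ge1}\theta^k\le2\theta\le e^{-\mu d/4}$. This is the only use of the hypothesis in the proposition; the term $k=1$ excludes zero columns of $G$.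

Let $k_0\le k\le\delta d$. Then $\rho_k\le\frac78$, by Lemma~\ref{lem:rho}(i) with $j=k_0$: if $\mu\ge\frac14$, then $k_0=1$ and $1-\mu\le\frac34$; if $\mu<\frac14$, then $\frac14\le k_0\mu<\frac12$ and $(1-\mu)^{k_0-1}\ge\frac12$, so $k_0\mu(1-\mu)^{k_0-1}\ge\frac18$. Lemma~\ref{lem:FK}(b) gives $\mathbb P(F_K)\le\binom d{\le\delta d}(7/8)^{d/2-\delta d}$, and there are at most $\binom d{\le\delta d}$ sets $K$ in all. By (F2) the total is at most $e^{2dH(\delta)}(7/8)^{0.499d}\le e^{-d/20}$, since $2H(10^{-3})<0.016$ and $0.499\log\frac87>0.066$.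

Outside these events $Z$ is $\delta d$-spread, and Lemma~\ref{lem:spread} applies to the independent vector $X_{m+1}$ with $r=d-m$. Hence $q_m\le2^{-(d-m)}+e^{-\mu d/2000}+e^{-\mu d/4}+e^{-d/20}$.
\end{proof}

For $m$ close to $d$ this bound is not small; for $m=d-1$ it exceeds $\frac12$. The weights in Proposition~\ref{prop:red} make up for it.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
The lower bound is \eqref{eq:diff}. For $s\le d-1$, Proposition~\ref{prop:q} gives $Q_s\le2^{1-(d-s)}+3de^{-\mu d/2000}$. For $d<n<3d$ we use $\mathbb P\{|S|=s\}\le d^{-1/2}$ for the first term and $\sum_s\mathbb P\{|S|=s\}\le1$ for the second: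
\[
\sum_{s\le d-1}\mathbb P\{|S|=s\}\,Q_s\le d^{-1/2}\sum_{s\le d-1}2^{1-(d-s)}+3de^{-\mu d/2000}\le2d^{-1/2}+3de^{-\mu d/2000}.
\]
Since $e^{-d/6}\le e^{-d/8}\le1.22\,d^{-1/2}$ by (F4), Proposition~\ref{prop:red} gives the upper bound for all $n>d$.
\end{proof}

\section{Zero vectors and the threshold}\label{sec:threshold}

\begin{proof}[Proof of Theorem~\ref{thm:two}(b)]
If the hull misses the origin, no $X_i$ is zero. So
\[
P_{d+1,d}\le\big(1-(1-\mu)^d\big)^{d+1}\le\exp\big(-(d+1)(1-\mu)^d\big),
\]
while $W_{d+1,d}=1-2^{-d}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}(c), given (a) and (b)]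
If $\mu_dd-\log d\to\infty$, then $de^{-\mu_dd}\to0$ and (a) gives uniform convergence. Conversely, by (b) uniform convergence forces $d(1-\mu_d)^d\to0$. Suppose that $\mu_dd\le\log d+C'$ along a subsequence. There, for large $d$, we have $\mu_d\le2\log d/d\le\frac12$ and $\mu_d^2d\le4\log^2d/d\le1$. Since $\log(1-x)\ge-x-x^2$ for $0\le x\le\frac12$, we get $d(1-\mu_d)^d\ge de^{-\mu_dd-\mu_d^2d}\ge e^{-C'-1}$, a contradiction. The last sentence of (c) is the case $\mu_d=p$.
\end{proof}

\section{Proof of Theorem~\ref{thm:two}(a)}\label{sec:two}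

\subsection{Reduction to a matrix with more rows than columns}
Put
\[
\lambda=\mu d,\qquad w=\lambda-\log d,\qquad C_1=4000,
\]
so that $de^{-\mu d}=e^{-w}$. By increasing $C$ we may assume that $d$ exceeds any absolute constant; ``large $d$'' always refers to such absolute thresholds, finitely many in all. If $w<3$, the bound is trivial once $C\ge e^3$. If $\lambda\ge C_1\log d$, Theorem~\ref{thm:one} applies and gives the error $C(d^{-1/2}+d^{-1})$. If $n\ge3d$, Proposition~\ref{prop:red} gives $e^{-d/6}$. So for the rest of the paper
\begin{equation}\label{eq:range}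
\log d+3\le\lambda\le C_1\log d,\qquad d<n<3d,\qquad d\text{ large}.
\end{equation}

In this range the proof of Proposition~\ref{prop:q} breaks down. For $m$ slightly above $d/2$ and $\lambda$ close to $\log d$, the expected number of zero columns of the $m\times d$ matrix $G$ is $d(1-\mu)^m$, a positive power of $d$, so $\ker G$ is not spread. We therefore transpose and look at linear relations among the $X_j$. Let
\[
h=\lfloor d^{1/4}\rfloor,\qquad M=d-h,
\]
and let $A$ be the $d\times M$ matrix with columns $X_1,\dots,X_M$. By \eqref{eq:Q}, $Q_{M-1}=\mathbb E\dim\ker A$. In Proposition~\ref{prop:red} we bound $\min(1,Q_s)$ by $Q_{M-1}$ for $s\le M-1$, and by $1$ for the $h$ values $M\le s\le d-1$, each of weight at most $d^{-1/2}$: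
\begin{equation}\label{eq:toA}
W_{n,d}-P_{n,d}\le e^{-d/8}+\frac{1+24h}{2\sqrt d}+12\,\mathbb E\dim\ker A .
\end{equation}
At the price $O(d^{-1/4})$ we have gained $h$ spare rows. Theorem~\ref{thm:two}(a) follows from \eqref{eq:toA} and the next statement.

\begin{proposition}\label{prop:kerA}
Under \eqref{eq:range}, $\ \mathbb E\dim\ker A\le4e^{2-w}+d^{-1/2}=4e^2de^{-\mu d}+d^{-1/2}$.
\end{proposition}

The zero columns of $A$ alone contribute $M(1-\mu)^d$ to the left side, so the proposition says that the rest of the kernel contributes no more than the same order of magnitude. We sort kernel vectors by support size, using the parameters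
\[
\gamma=\frac1{2C_1},\qquad k_1=\Big\lceil\frac\gamma{2\mu}\Big\rceil,\qquad\varepsilon=(\log d)^{-1/8},\qquad u=\lceil d^{1/5}\rceil .
\]
Supports of size below $k_1$ do occur, and we count them. Supports of intermediate size are excluded by a union bound. Supports that fill all but an $O(\varepsilon)$ fraction of the coordinates are out of reach of Lemma~\ref{lem:FK} and need a different argument.

\subsection{Short and intermediate supports}
The next lemma will be applied to $A$, to matrices formed by the first rows of $A$, and to one transposed matrix of this kind, so we state it for a range of shapes. For an $N\times D$ matrix $G$ let $T(G)\subset[D]$ be the union of the supports of all $x\in\ker G$ with $|\operatorname{supp}x|<k_1$. Say that $G$ has a \emph{$\beta$-gap} if no $x\in\ker G$ has $k_1\le|\operatorname{supp}x|\le(1-2\beta)d$.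

\begin{lemma}\label{lem:gap}
Let $\beta\in\{\varepsilon,3\varepsilon\}$, $(1-\beta)d\le N\le d$, $D\le d$, let $G$ be an $N\times D$ matrix with independent entries distributed as $\eta$, and let $T=T(G)$. Under \eqref{eq:range}:
\begin{enumerate}
\item[(i)] $G$ has a $\beta$-gap with probability at least $1-e^{-\sqrt d}$.
\item[(ii)] If $G$ has a $\beta$-gap, then $|T|<k_1$; some $x\in\ker G$ has $\operatorname{supp}x=T$; and every $x\in\ker G$ has $\operatorname{supp}x\subset T$ or $|\operatorname{supp}x|>(1-2\beta)d$.
\item[(iii)] For $1\le k<k_1$,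
\[
\mathbb P\{\beta\text{-gap},\ |T|=k\}\le\big[e^2k^{-1/2}e^{-w}e^{\mu(d-N)}\big]^k .
\]
Moreover $\mathbb P\{\beta\text{-gap},\ |T|\ge u\}\le2e^{-u}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For large $d$ we have $\mu\le C_1\log d/d\le\gamma/2$, so $\gamma/2\le k_1\mu\le\gamma$ and $(1-\mu)^{k_1-1}\ge1-\gamma\ge\frac12$. Lemma~\ref{lem:rho}(i) gives $\rho_k\le1-\gamma/4$ for $k\ge k_1$. Put $c=\frac14\log\frac1{1-\gamma/4}$ and fix an absolute $\delta\in(0,\frac14]$ with $2H(\delta)<c$.

\emph{Sizes $k_1\le k\le\delta d$.} For large $d$, $N-\delta d\ge d/2$. Lemma~\ref{lem:FK}(b) gives $\mathbb P(F_K)\le\binom d{\le\delta d}(1-\gamma/4)^{d/2}$, and there are at most $\binom d{\le\delta d}$ sets $K$. The total is at most $e^{2dH(\delta)-2cd}\le e^{-cd}$.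

\emph{Sizes $\delta d\le k\le(1-2\beta)d$.} Now $N-k$ can be as small as $\beta d$, and a constant bound on $\rho_k$ no longer beats the binomial coefficients. But Lemma~\ref{lem:rho}(ii) and $\lambda\ge\log d$ give $\rho_k\le\rho_*:=3(\delta\log d)^{-1/2}$, which tends to $0$. Let $j=d-k\ge2\beta d$. Then $N-k=j-(d-N)\ge j-\beta d\ge j/2\ge\varepsilon d$. Substitute $l=N-i$ in Lemma~\ref{lem:FK}(b). For $l\ge N-k+1$ we have $\binom Nl\le(eN/l)^l\le(e/\varepsilon)^l$, and $e\rho_*/\varepsilon\le\frac12$ for large $d$, so
\[
\mathbb P(F_K)\le\sum_{l\ge N-k+1}(e\rho_*/\varepsilon)^l\le2(e\rho_*/\varepsilon)^{j/2}.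
\]
The number of sets $K$ of size $k$ is at most $\binom dj\le(ed/j)^j\le(2/\varepsilon)^j$. The product is at most $2[4e\rho_*\varepsilon^{-3}]^{j/2}$. Here $4e\rho_*\varepsilon^{-3}=12e\,\delta^{-1/2}(\log d)^{-1/8}\le e^{-1}$ for large $d$; this is what bounds $\varepsilon$ from below. So each $k$ contributes at most $2e^{-j/2}\le2e^{-\varepsilon d}$. Altogether the gap fails with probability at most $e^{-cd}+2de^{-\varepsilon d}\le e^{-\sqrt d}$.

(ii) If $T=\emptyset$, take $x=0$. Otherwise choose $x^{(1)},\dots,x^{(l)}\in\ker G$ with supports of size less than $k_1$ and union $T$, and let $T_i$ be the union of the first $i$ supports. A combination $\sum_{a\le i}\alpha_ax^{(a)}$ has support exactly $T_i$ as soon as $\alpha$ avoids the $|T_i|$ hyperplanes of $\mathbb R^i$ on which a coordinate in $T_i$ vanishes. If $|T_i|<k_1$, then $|T_{i+1}|<2k_1\le(1-2\beta)d$, because $k_1\le d/\log d$ for large $d$; since $T_{i+1}$ is the support of a kernel vector, the gap forces $|T_{i+1}|<k_1$. By induction $|T|<k_1$. The last assertion restates the gap and the definition of $T$.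

(iii) By (ii) the event implies $F_K$ for some $K$ of size $k$. By Lemma~\ref{lem:FK}(a), (F2) and (F4) its probability is at most $(ed/k)^k\exp\big(-k\mu N(1-k\mu)\big)$. Since $\mu N=\lambda-\mu(d-N)$ and $\mu N\le\lambda$, this is at most
\[
\Big(\frac{ed}k\Big)^k\exp\big(-k\lambda+k\mu(d-N)+k\cdot k\mu\lambda\big)=\Big[\frac ek\,e^{-w}e^{\mu(d-N)}e^{k\mu\lambda}\Big]^k .
\]
We claim $e^{k\mu\lambda}\le e\sqrt k$. If $k\le\sqrt d$, then $k\mu\lambda=k\lambda^2/d\le\lambda^2/\sqrt d\le1$ for large $d$. If $\sqrt d<k<k_1$, then $k\mu<\gamma/2$, so $k\mu\lambda\le\frac12\gamma C_1\log d=\frac14\log d\le\frac12\log k$; the constant $\gamma$ was chosen for this. The first bound follows. For $k\ge u$ we have $k^{-1/2}\le d^{-1/10}$, while $\mu(d-N)\le3\varepsilon\lambda\le3C_1(\log d)^{7/8}$. So the bracket in (iii) is at most $e^{-1}$ for large $d$, and $\sum_{k\ge u}e^{-k}\le2e^{-u}$. Sizes $|T|\ge k_1$ do not occur by (ii).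
\end{proof}

Call $G$ \emph{$\beta$-regular} if it has a $\beta$-gap and $|T(G)|<u$. In the setting of Lemma~\ref{lem:gap},
\begin{equation}\label{eq:regular}
\mathbb P\{G\text{ is not }\beta\text{-regular}\}\le e^{-\sqrt d}+2e^{-u}.
\end{equation}

\subsection{Heavy kernel vectors: the plan}
Call $x\in\mathbb R^M$ \emph{heavy} if $|\operatorname{supp}x|>(1-6\varepsilon)d$. Lemma~\ref{lem:FK}(b) is useless for such supports: for $K=[M]$ it contains the term $\binom d{h+1}\rho_M^{h+1}$, where the binomial coefficient is at least $(d/(h+1))^{h+1}$ and our bound on $\rho_M$ is only of order $(\log d)^{-1/2}$. Instead we expose the rows of $A$ one at a time and watch the kernel shrink. A new row either lowers the dimension of the kernel by one or is orthogonal to the whole kernel, in which case we say that the step fails. We have $h$ more rows than columns, so we can afford fewer than $h$ failures. The first $(1-2\varepsilon)d$ rows are handled at once by Lemma~\ref{lem:gap} for the transposed matrix. About $2\varepsilon d$ rows remain, so the failure probability of one step must be far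 below $h/(\varepsilon d)$. Lemma~\ref{lem:spread} does not give this, since its bound is at least $e^{-\lambda/2}$, of order $d^{-1/2}$ when $w$ is bounded. The next lemma removes the factor $\frac12$ from the exponent. Its bound is near the best possible: the row is zero with probability $(1-\mu)^M$, which is of order $d^{-1}$ when $w$ is bounded.

\begin{lemma}\label{lem:holder}
Let $Z\subset\mathbb R^M$ be $(1-6\varepsilon)d$-spread with $\dim Z=u$, and let $R\in\mathbb R^M$ have independent coordinates $\eta_1,\dots,\eta_M$ distributed as $\eta$. Under \eqref{eq:range}, $\mathbb P\{R\perp Z\}\le d^{-0.9}$.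
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_M\in\mathbb R^u$ be the vectors attached to a basis of $Z$ as in Section~\ref{sec:tools}; we bound $\mathbb P\{\sum_i\eta_iv_i=0\}$. Let $\ell=\lfloor(1-6\varepsilon)d/u\rfloor$, which is at least $1$ for large $d$. There are disjoint sets $B_1,\dots,B_\ell\subset[M]$ such that each $(v_i)_{i\in B_a}$ is a basis of $\mathbb R^u$. They are chosen greedily: after $j<\ell$ bases are removed, $ju<(1-6\varepsilon)d$ vectors are gone, and by \eqref{eq:spread} the remaining ones do not lie in a proper subspace.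

Conditioning on all blocks but one would give only $(1-\mu)^u$, which is close to $1$. To make all $\ell$ blocks count we pass to characteristic functions and use H\"older's inequality, which reduces the problem to the case where the $\ell$ bases coincide. Write $\operatorname{avg}_\Theta$ for the average over $\theta$ in the cube $[-\Theta,\Theta]^u$. For a random vector $U\in\mathbb R^u$ with characteristic function $\Phi$,
\begin{equation}\label{eq:atom}
\mathbb P\{U=0\}=\lim_{\Theta\to\infty}\operatorname{avg}_\Theta\Phi,
\end{equation}
because $\operatorname{avg}_\Theta e^{\mathrm i\langle\theta,U\rangle}=\prod_j\frac{\sin\Theta U_j}{\Theta U_j}$ (a factor with $U_j=0$ being $1$) is bounded by $1$ and tends to $\mathbf 1_{U=0}$. The characteristic function of $\eta$ is $\varphi(t)=\mathbb E\cos(t\eta)$ by symmetry, and $1\ge\varphi\ge(1-\mu)-\mu>0$: sparsity makes $\varphi$ positive. The characteristic function of $\sum_i\eta_iv_i$ is $\prod_{i\le M}\varphi(\langle\theta,v_i\rangle)$. All factors lie in $(0,1]$, so it is at most $\prod_{a\le\ell}g_a(\theta)$ with $g_a(\theta)=\prod_{i\in B_a}\varphi(\langle\theta,v_i\rangle)$.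 H\"older's inequality for $\ell$ nonnegative functions with all exponents equal to $\ell$ reads $\operatorname{avg}_\Theta\prod_ag_a\le\prod_a(\operatorname{avg}_\Theta g_a^\ell)^{1/\ell}$. The function $g_a^\ell$ is the characteristic function of $\sum_{i\in B_a}\zeta_iv_i$, where the $\zeta_i$ are independent and each is a sum of $\ell$ independent copies of $\eta$. Since $(v_i)_{i\in B_a}$ is linearly independent, this vector vanishes with probability $\alpha^u$, where $\alpha=\mathbb P\{\zeta_i=0\}$. By \eqref{eq:atom}, applied on both sides,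
\[
\mathbb P\Big\{\sum_i\eta_iv_i=0\Big\}\le\prod_{a=1}^\ell(\alpha^u)^{1/\ell}=\alpha^u .
\]
A sum of $\ell$ copies of $\eta$ is nonzero when exactly one term is nonzero, so $\alpha\le1-\ell\mu(1-\mu)^{\ell-1}\le e^{-\ell\mu(1-\ell\mu)}$. Now $u\ell\ge(1-6\varepsilon)d-u$ and $\ell\mu\le\lambda/u$. Hence
\[
u\ell\mu(1-\ell\mu)\ge\lambda\Big(1-6\varepsilon-\frac ud\Big)\Big(1-\frac\lambda u\Big)\ge0.9\log d
\]
for large $d$, since $\lambda\ge\log d$ and $\varepsilon$, $u/d$, $\lambda/u$ tend to $0$.
\end{proof}

\subsection{Exposing the rows}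

\begin{lemma}\label{lem:heavy}
Under \eqref{eq:range}, $\ker A$ contains a heavy vector with probability at most $d^{-2}$.
\end{lemma}

\begin{proof}
Let $R_1,\dots,R_d\in\mathbb R^M$ be the rows of $A$, let $A_t$ be the $t\times M$ matrix with rows $R_1,\dots,R_t$, let $\mathcal F_t$ be the $\sigma$-field generated by $A_t$, and put $K_t=\ker A_t$, $\Delta_t=\dim K_t$. \emph{Step $t$} is the passage from $K_t$ to $K_{t+1}$. It \emph{fails} if $R_{t+1}\perp K_t$, that is, $K_{t+1}=K_t$; otherwise $\Delta_{t+1}=\Delta_t-1$. Let
\[
t_0=\lfloor(1-2\varepsilon)d\rfloor,\qquad h'=\lceil h/2\rceil,\qquad t_1=d-h';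
\]
then $t_0<t_1$ for large $d$. We use twice the following remark: if $E_t\in\mathcal F_{t+1}$ and $\mathbb P(E_t\mid\mathcal F_t)\le\theta$ for all $t$, then $\mathbb P(\bigcap_{t\in J}E_t)\le\theta^{|J|}$ for every set $J$ of times, by conditioning on $\mathcal F_t$ with $t=\max J$ and induction.

\emph{The good event.} Let $\Omega_0$ be the event that the $M\times t_0$ matrix $A_{t_0}^{\top}$ is $\varepsilon$-regular and that $A_t$ is $3\varepsilon$-regular for each $t_0\le t<t_1$. Lemma~\ref{lem:gap} covers these shapes for large $d$, since $M=d-h\ge(1-\varepsilon)d$ and $t_0\ge(1-3\varepsilon)d$. By \eqref{eq:regular}, $\mathbb P(\Omega_0^c)\le(d+1)(e^{-\sqrt d}+2e^{-u})\le d^{-4}$.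

\emph{The first $t_0$ rows.} Vectors in $\ker A_{t_0}^\top\subset\mathbb R^{t_0}$ have at most $t_0\le(1-2\varepsilon)d$ nonzero coordinates. On $\Omega_0$, Lemma~\ref{lem:gap}(ii) shows that they are all supported in $T(A_{t_0}^\top)$, so $\dim\ker A_{t_0}^\top\le u$. Thus $A_{t_0}$ has rank at least $t_0-u$, and
\begin{equation}\label{eq:start}
\Delta_{t_0}\le M-t_0+u .
\end{equation}

\emph{Steps $t_0\le t<t_1$: the dimension drops below $2u$.} Let $E_t$ be the event that $\Delta_t\ge2u$, $A_t$ is $3\varepsilon$-regular, and step $t$ fails. Suppose that the first two conditions hold; they are determined by $\mathcal F_t$. The subspace $\{x\in K_t:\operatorname{supp}x\subset T(A_t)\}$ has dimension less than $u$, so a complement of it in $K_t$ contains a subspace $Z$ of dimension $u$. Nonzero vectors of $Z$ are not supported in $T(A_t)$, so they are heavy by Lemma~\ref{lem:gap}(ii). Failure implies $R_{t+1}\perp Z$, and Lemma~\ref{lem:holder} gives $\mathbb P(E_t\mid\mathcal F_t)\le d^{-0.9}$. Let $\Omega_1$ be the event that fewer than $u$ of the $E_t$ occur. Then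
\[
\mathbb P(\Omega_1^c)\le\binom du d^{-0.9u}\le\big(ed^{0.1}/u\big)^u\le\big(ed^{-0.1}\big)^u\le d^{-4}.
\]
On $\Omega_0\cap\Omega_1$ we have $\Delta_{t_1}<2u$. Otherwise $\Delta_t\ge2u$ for all $t\le t_1$, every failing step in $t_0\le t<t_1$ is an occurrence of $E_t$, and by \eqref{eq:start}
\[
\Delta_{t_1}\le\Delta_{t_0}-(t_1-t_0)+u\le M-t_1+2u=-\lfloor h/2\rfloor+2u<0
\]
for large $d$, which is absurd. Half of the spare rows have been spent here.

\emph{Steps $t_1\le t<d$: no heavy vector survives.} Below dimension $2u$ Lemma~\ref{lem:holder} is no longer available, but fewer than $2u$ successful steps now empty the kernel, and $h'$ rows are left, far more than $2u$; so a constant failure probability is enough. Let $E_t'$ be the event that $K_t$ contains a heavy vector and step $t$ fails. A heavy vector has at least $d/2$ nonzero coordinates, so Lemma~\ref{lem:rho}(ii) gives $\mathbb P(E'_t\mid\mathcal F_t)\le3/\sqrt{\lambda/2}\le\frac1{100}$ for large $d$. Let $\Omega_2$ be the event that fewer than $h'/2$ of the $h'$ events $E'_t$ occur. A union bound over subsets of the $h'$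 times gives $\mathbb P(\Omega_2^c)\le2^{h'}100^{-h'/2}=5^{-h'}\le d^{-4}$.

Suppose that $\Omega_0\cap\Omega_1$ holds and $K_d=\ker A$ contains a heavy vector. This vector lies in every $K_t$, so every failing step with $t_1\le t<d$ is an occurrence of $E'_t$. The number of steps that do not fail is $\Delta_{t_1}-\Delta_d<2u\le h'/2$ for large $d$. So more than $h'/2$ of the $E'_t$ occur and $\Omega_2$ does not hold. The probability of a heavy vector in $\ker A$ is therefore at most $3d^{-4}\le d^{-2}$.
\end{proof}

\subsection{The expected dimension of the kernel}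

\begin{proof}[Proof of Proposition~\ref{prop:kerA}]
Apply Lemma~\ref{lem:gap} to $A$ with $\beta=3\varepsilon$, $N=d$, $D=M$. If $A$ has a $3\varepsilon$-gap and $\ker A$ has no heavy vector, then by (ii) all kernel vectors are supported in $T=T(A)$, so $\dim\ker A\le|T|<k_1$. On the complementary event, which has probability at most $e^{-\sqrt d}+d^{-2}$ by (i) and Lemma~\ref{lem:heavy}, we use $\dim\ker A\le d$. Since $N=d$, part (iii) gives $\mathbb P\{3\varepsilon\text{-gap},|T|=k\}\le\theta^k$ with $\theta=e^{2-w}$, and $\theta\le\frac12$ because $w\ge3$. Hence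
\[
\mathbb E\dim\ker A\le\sum_{k\ge1}k\theta^k+d\big(e^{-\sqrt d}+d^{-2}\big)\le\frac\theta{(1-\theta)^2}+d^{-1/2}\le4e^{2-w}+d^{-1/2}
\]
for large $d$.
\end{proof}

Inserting Proposition~\ref{prop:kerA} and $h\le d^{1/4}$ into \eqref{eq:toA} gives
\[
W_{n,d}-P_{n,d}\le e^{-d/8}+\tfrac12d^{-1/2}+12d^{-1/4}+12d^{-1/2}+48e^2\,de^{-\mu d}
\]
in the range \eqref{eq:range}. Together with \eqref{eq:diff} and the cases treated before \eqref{eq:range}, this proves Theorem~\ref{thm:two}(a).

\begin{thebibliography}{1}
\bibitem{Tik} Konstantin Tikhomirov, \emph{On the probability that convex hull of random points contains the origin}, arXiv:2304.13133 (2023).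
\end{thebibliography}
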